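# Orbit equivalence with a rate: no single rate serves all actions of an amenable group

## 1. Two transformations with the same dyadic orbits

Let $\Omega=\{0,1\}^{\{1,2,\dots\}}$ with the fair product measure. Two sequences are *tail equivalent* if they agree from some index on. We walk through the tail classes in two ways.

The first walk is the odometer $T$, "add $1$ with carry to the right": if $k$ is the first index with $x_k=0$, then $T$ replaces the first $k$ digits $1^{k-1}0$ of $x$ by $0^{k-1}1$. It preserves the measure. If $x,x'$ agree beyond index $n$, read their first $n$ digits as integers $a,a'\in[0,2^n)$ (digit $i$ has weight $2^{i-1}$); then $T^{a'-a}x=x'$, because no carry leaves the first $n$ places. Hence, off the null set of eventually constant sequences, the $T$-orbits are exactly the tail classes.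

For the second walk put $(\partial x)_i=x_i+x_{i+1} \bmod 2$. The map $\partial$ preserves the measure: $(x_1,\dots,x_{n+1})\mapsto((\partial x)_1,\dots,(\partial x)_n,x_{n+1})$ is a bijection. It maps each tail class *bijectively* onto a tail class. Indeed, if $v'$ agrees with $\partial x$ beyond $n$, there is exactly one $x'$ tail equivalent to $x$ with $\partial x'=v'$: far out we must have $x_i'=x_i$, and then $x'_i=v'_i+x'_{i+1}$ determines the other digits from right to left. So we may define
$$Ux=\text{the unique } x'\text{ tail equivalent to }x\text{ with }\partial x'=T\,\partial x .$$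
We discard the null, tail-invariant set of $x$ for which $\partial x$ is eventually constant (this includes all eventually constant $x$). On each remaining tail class $\partial$ conjugates $U$ to $T$ on a tail class, so $U$ acts freely and its orbits are again exactly the tail classes. Concretely, let $k$ be the first index with $(\partial x)_k=0$, that is, $x_1\ne x_2\ne\dots\ne x_k=x_{k+1}$. Then $\partial Ux$ starts with $0^{k-1}1$ and agrees with $\partial x$ beyond $k$, so $U$ replaces the first $k$ digits of $x$ by the constant block with value $1-x_k$. For example, $100\cdots\mapsto110\cdots$. As $U$ is injective and is a digit replacement on cylinders, it preserves the measure.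

The two transformations are not isomorphic. Since $T^{2^n}$ does not change the first $n$ digits, $\|h\circ T^{2^n}-h\|_2\to0$ for every $h\in L^2$. Now take $h(x)=x_1$ and $v=\partial x$. Applying $T^{2^n}$ to $v$ flips exactly the digits $n+1,\dots,n+k$, where $n+k$ is the first index beyond $n$ with $v_{n+k}=0$. Since $x_1=v_1+\dots+v_N+x_{N+1}$, the first digit of $U^{2^n}x$ is $x_1+k \bmod 2$. The probability that $k$ is odd is $\frac12+\frac18+\frac1{32}+\dots=\frac23$, so $\|h\circ U^{2^n}-h\|_2^2=\frac23$ for all $n$.

So $T$ and $U$ are different actions of $\mathbb Z$ with the same orbits. How badly does one walk distort the other? Write $Ux=T^{\alpha(x)}x$ and $Tx=U^{\beta(x)}x$.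

* If $k$ is the first index with $(\partial x)_k=0$ (probability $2^{-k}$), then $2^{k-1}\le|\alpha(x)|\le 2^k-1$. If $x_k=0$, the first $k$ digits go from an integer at most $2^{k-1}-1$ to $2^k-1$; if $x_k=1$, they go from an integer in $[2^{k-1},2^k-1]$ to $0$.
* If $k$ is the first index with $x_k=0$ (probability $2^{-k}$), then $|\beta(x)|=2^{k-1}$. The digits $1^{k-1}0$ become $0^{k-1}1$; in $\partial x$ the digits before the $k$-th do not change (the $(k-1)$-st is $1+0$ before and $0+1$ after), and the $k$-th digit flips. So $\partial Tx=T^{\pm2^{k-1}}\partial x$.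

Hence $\int|\alpha|=\int|\beta|=\infty$, but $\int\sqrt{|\alpha|}\le\sum_k2^{-k}2^{k/2}<\infty$ and likewise for $\beta$. The two actions share their orbits at the price of displacements that are not integrable, while their square roots are. For another pair the price may be higher. Is there a price, however high, that suffices for all pairs of actions?

## 2. Cocycles, rates, and countable families

Throughout, $\Gamma$ is an infinite, finitely generated, amenable group, $S$ a finite generating set, $|\cdot|=|\cdot|_S$ the word length, and $B(D)=\{\gamma:|\gamma|\le D\}$. Amenability (existence of Følner sets) enters only through one theorem recalled in Section 3. "Action" means a free, measure-preserving, ergodic action of $\Gamma$ on a standard probability space, and null sets are ignored: we pass to conull invariant subsets without comment. An action $X$ is an *extension* of an action $Z$ if there is an equivariant measure-preserving map $\pi\colon X\to Z$; so $\partial$ exhibits $(\Omega,U)$ as an extension of $(\Omega,T)$.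

**Definition (orbit equivalence).** Actions $(X,\mu)$ and $(Y,\nu)$ are *orbit equivalent* if there is a measure-preserving bijection $f\colon X\to Y$, defined up to null sets, with $f(\Gamma x)=\Gamma f(x)$ for a.e. $x$. By freeness there are unique cocycles $\alpha\colon\Gamma\times X\to\Gamma$, $\beta\colon\Gamma\times Y\to\Gamma$ with
$$f(\gamma x)=\alpha(\gamma,x)f(x),\qquad f^{-1}(\gamma y)=\beta(\gamma,y)f^{-1}(y).\tag{1}$$

Applying (1) twice gives $\alpha(\gamma\gamma',x)=\alpha(\gamma,\gamma'x)\,\alpha(\gamma',x)$, and similarly for $\beta$.

**Definition ($\varphi$ orbit equivalence).** Let $\varphi\colon[0,\infty)\to[0,\infty)$ be non-decreasing. The actions are *$\varphi$ orbit equivalent* if $f$ can be chosen so that for every $s\in S$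
$$\int_X\varphi(|\alpha(s,x)|)\,d\mu(x)<\infty\quad\text{and}\quad\int_Y\varphi(|\beta(s,y)|)\,d\nu(y)<\infty.\tag{2}$$

In Section 1, with $\Gamma=\mathbb Z$, $S=\{1\}$ and $f=\mathrm{id}$ from $(\Omega,U)$ to $(\Omega,T)$, the actions are $\varphi$ orbit equivalent for $\varphi(t)=\sqrt t$. The relation is symmetric: replace $f$ by $f^{-1}$.

A theorem of Ornstein and Weiss says that any two actions of a countably infinite amenable group are orbit equivalent. The question, from Delabie, Koivisto, Le Maître and Tessera, "Quantitative measure equivalence between amenable groups" (arXiv:2002.00719, 2020), asks for a rate: does there exist a single unbounded increasing $\varphi$, allowed to depend on $\Gamma$, such that any two actions of $\Gamma$ are $\varphi$ orbit equivalent?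

A single pair is easy, since finitely many finite-valued random variables have a common unbounded $\varphi$ with finite integrals. A diagonal argument treats countably many pairs.

**Proposition C.** For any countable family of actions of $\Gamma$ there is an unbounded increasing $\varphi$ such that any two members are $\varphi$ orbit equivalent.

**Proof.** By Ornstein–Weiss choose an orbit equivalence for each of the countably many pairs. Let $\xi_1,\xi_2,\dots$ enumerate (with repetitions if necessary) the random variables $|\alpha(s,\cdot)|$, $|\beta(s,\cdot)|$, $s\in S$, that arise. Each is finite-valued, so we can choose $0<R_1<R_2<\cdots\to\infty$ with $P(\xi_k>R_n)\le2^{-n}$ for all $k\le n$. Put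
$$\varphi(t)=\frac t{1+t}+\#\{n:R_n<t\}.$$
This is finite, strictly increasing and unbounded, and
$$\mathbb E\,\varphi(\xi_k)\le1+\sum_nP(\xi_k>R_n)\le1+(k-1)+\sum_{n\ge k}2^{-n}\le k+2<\infty.\qquad\square$$

This is also the first approach to the full question, and one sees where it stops: "for all $k\le n$" uses an enumeration, and the family of all actions offers none. That is not an accident of the method.

**Theorem A.** Let $\varphi\colon[0,\infty)\to[0,\infty)$ be non-decreasing and unbounded, and let $Y_1,Y_2,\dots$ be a countable family of actions of $\Gamma$, with measures $\nu_1,\nu_2,\dots$. There is an action $(X,\mu)$ of $\Gamma$, which is an extension of $Y_1$, that is not $\varphi$ orbit equivalent to any $Y_j$. More strongly, for no $j$ is there an orbit equivalence $f\colon X\to Y_j$ satisfying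
$$\sup_{E\ge 0}\varphi(E)\,\mu(|\alpha(s,\cdot)|>E)<\infty,\qquad \sup_{E\ge 0}\varphi(E)\,\nu_j(|\beta(s,\cdot)|>E)<\infty\qquad(s\in S).\tag{3}$$

Condition (3) is indeed weaker than (2): on $\{|\alpha(s,\cdot)|>E\}$ we have $\varphi(|\alpha(s,\cdot)|)\ge\varphi(E)$, so $\varphi(E)\,\mu(|\alpha(s,\cdot)|>E)\le\int\varphi(|\alpha(s,\cdot)|)\,d\mu$ (Markov's inequality).

Theorem A answers the question: *no, for every infinite finitely generated amenable $\Gamma$*. Given an unbounded $\varphi$, take any action $Y$, for instance the Bernoulli shift on $\{0,1\}^\Gamma$, and apply the theorem with $Y_j=Y$ for all $j$.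

**Corollary B.** For each unbounded non-decreasing $\varphi$: (i) every action $Y$ has an extension not $\varphi$ orbit equivalent to $Y$; (ii) there are uncountably many ($\aleph_1$ many) pairwise non-$\varphi$-orbit-equivalent actions of $\Gamma$.

**Proof.** (i) Take all $Y_j=Y$. (ii) By transfinite recursion choose $X_\xi$, $\xi<\omega_1$, not $\varphi$ orbit equivalent to any member of the countable family $\{X_{\xi'}:\xi'<\xi\}$, listed with repetitions if it is finite; for $\xi=0$ take any action. By symmetry of the relation, these are pairwise not $\varphi$ orbit equivalent. $\square$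

So countable families are the natural limit: each has a common $\varphi$ by Proposition C, but for every $\varphi$ and every countable family some action is $\varphi$ orbit equivalent to no member. The rest of the lecture proves Theorem A.

## 3. Dyadic coordinates and displacement of balls

A measure-preserving equivalence relation is *hyperfinite* if it is an increasing union of measurable equivalence relations with finite classes; the tail relation on $\Omega$ is an example. By Ornstein–Weiss (Bull. AMS 2 (1980); see also Connes–Feldman–Weiss 1981), the orbit relation of a measure-preserving action of an amenable group is hyperfinite. By Dye (1959), all ergodic hyperfinite probability-measure-preserving relations with infinite classes on standard probability spaces are isomorphic. Our actions are free, ergodic, and $\Gamma$ is infinite. Hence for every action $(W,\omega)$ of $\Gamma$ we may identify $(W,\omega)$ with $\Omega$ so that the orbit relation becomes the tail relation $R^W=\bigcup_nR_n^W$, where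
$$R^W_n=\{(w,w'):w_k=w'_k\ \ \forall k>n\}.$$
We write $[w]_n$ for the $R_n^W$-class of $w$ and call it an *$n$-class*. It has $2^n$ points, and the *label* $\lambda_n(w)=(w_1,\dots,w_n)$ maps it bijectively onto $\{0,1\}^n$. Averaging a function over $n$-classes means integrating out the first $n$ digits; so it is the conditional expectation onto the functions of the digits beyond $n$, and it preserves integrals. For $T$ and $U$ of Section 1 the identification is the identity. In general the group acts on these coordinates in an unknown way, but two facts always hold.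

* (a) For all $n$ and $\delta>0$ there is $D\in\mathbb N$ with $\omega\{w:[w]_n\not\subset B(D)w\}\le\delta$.
* (b) For all $E$ and $\delta>0$, for all large $n$, $\omega\{w:B(E)w\not\subset[w]_n\}\le\delta$.

For (a), $[w]_n$ is a finite subset of the orbit, so it lies in $B(D)w$ for $D$ large depending on $w$; the exceptional sets decrease to a null set as $D\to\infty$. For (b), $B(E)w$ is a finite subset of $\bigcup_n[w]_n$; the exceptional sets decrease to a null set as $n\to\infty$.

The next lemma is the only place where (3) is used. It turns a tail bound for the generators into control of whole balls.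

**Lemma 1.** Let $f\colon X\to Y$ be an orbit equivalence between actions $(X,\mu)$ and $(Y,\nu)$ satisfying (3) (with $\nu$ for $\nu_j$), and let $M$ be the maximum over $s\in S$ of the suprema in (3). For $D,E\in\mathbb N$ with $\varphi(E)>0$,
$$\mu\{x:\exists\gamma\in B(D),\ |\alpha(\gamma,x)|>DE\}\le\frac{2|S||B(D)|M}{\varphi(E)},$$
and the same holds with $\beta,\nu$ in place of $\alpha,\mu$.

**Proof.** Write $\gamma=s_1\cdots s_k$ with $k\le D$ and $s_a\in S\cup S^{-1}$. The cocycle identity gives
$$\alpha(\gamma,x)=\alpha(s_1,s_2\cdots s_kx)\,\alpha(s_2,s_3\cdots s_kx)\cdots\alpha(s_k,x).$$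
If the product has length $>DE$, some factor has length $>E$. So there are $g\in B(D)$ and $s\in S\cup S^{-1}$ with $|\alpha(s,gx)|>E$. For fixed $g$ and $s$ this event has measure $\mu(|\alpha(s,\cdot)|>E)$, because $g$ preserves $\mu$. From $\alpha(s^{-1},x)=\alpha(s,s^{-1}x)^{-1}$ we see that $|\alpha(s^{-1},\cdot)|$ and $|\alpha(s,\cdot)|$ have the same law, so the measure is at most $M/\varphi(E)$ for $s\in S^{-1}$ as well. Sum over the at most $2|S||B(D)|$ pairs $(g,s)$. The argument for $\beta$ is identical. $\square$

## 4. Rearrangements, and why independent bits are not enough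

Suppose $f\colon X\to Y$ satisfies (3), and $X$ also has finite classes $[x]_n$. Lemma 1 with (a) and (b) gives an interleaving. If $q\ll r\ll p$ are far enough apart, then for most $y=f(x)$
$$f([x]_q)\subset[y]_r\qquad\text{and}\qquad f^{-1}([y]_r)\subset[x]_p.\tag{4}$$
How far apart depends on $\varphi$, but *not on $f$*, apart from the constant $M$. Since we build $X$ after $\varphi$ is given, we may build it along scales as sparse as we like, and let $X$ do something at each of them that $f$ cannot undo. What (4) does *not* control is how $f$ arranges the points of $X$ inside $[y]_r$.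

To get a contradiction, let $\tau$ be a finite-valued function on $X$, transported to $Y$ by $f$. As $Y=\Omega$, up to a small error $\tau$ is a function of $\lambda_N$ for some $N$. So if $F,G$ are two $r$-classes with $r\ge N$, the bijection $\psi\colon F\to G$ that preserves labels should match the values of $\tau$ at most points, for typical $F,G$. We want to show that it does not. Since $f$ may have rearranged points, we know little about $\psi$, and must bound the mismatch from below for essentially *all* bijections.

*The first attempt.* Give the points independent marks: let $X=Z\times\{0,1\}^\Gamma$ with the diagonal action, and let $\tau(z,\omega)=\omega(e)$. Conditionally on $z$, the values of $\tau$ along the orbit are independent fair bits, so two independent classes carry unrelated patterns. But let $F$ and $G$ be sets of $2^n$ points with independent fair bits. The smallest proportion of mismatches over all bijections $F\to G$ is $|\operatorname{avg}_F\tau-\operatorname{avg}_G\tau|$: match ones with ones and zeros with zeros as long as possible. Its expectation is at most the standard deviation $\sqrt{2\cdot2^{-n}/4}=2^{-(n+1)/2}$,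 which tends to $0$. After rearrangement all patterns look alike, and the lower bound is lost. The same law of large numbers defeats any fixed finite alphabet.

*More symbols than places.* Rearrangement is harmless when symbols outnumber places: if $m$ symbols for $F$ and $m$ symbols for $G$ are drawn independently and uniformly from $K$ symbols, the expected number of coinciding pairs is $m^2/K$, so for $K\gg m^2$ no bijection matches anything. Now the alphabet has to stay fixed while $2^r\to\infty$, so two changes are needed. First, a class should receive only a bounded number $m$ of independent symbols: we color its points with $m$ colors, each color equally frequent, and give one symbol to each color. The *type* of the class is then a function from colors to symbols. Second, the type cannot be the same for all classes, or it would be an invariant function and $X$ would not be ergodic. So types are themselves the symbols, at the next scale, for a larger class with more colors. The number of symbols grows so fast (from $K$ to $K^m$) that there are always far more symbols than colors. The alphabet at the bottom stays fixed,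 and the distance between types is measured recursively, in terms of the bottom.

The example of Section 1 has this shape. With $z=\partial x$ and $t_i=x_{i+1}$ we have $t_i=t_{i+1}+z_{i+1}$: the symbol at level $i$ is obtained from $t_{i+1}$ by evaluating the function $c\mapsto t_{i+1}+c$ at the color $c=z_{i+1}$. There the alphabet always has two elements. Now we let it grow.

## 5. Scales

Fix $\varphi$ and $Y_1,Y_2,\dots$ as in Theorem A, identify each $Y_j$ with $\Omega$ as in Section 3, and put $(Z,\zeta)=Y_1$. Let
$$m_i=4^{i+3},\qquad a_i=2i+6\ \ (\text{so } m_i=2^{a_i}),\qquad \eta_i=2^{-i-2},\qquad\delta_i=4^{-i}.$$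
Put $p_0=0$. Given $p_i$, choose in this order:

* $q_i=p_i+a_{i+1}$;
* $D_i\in\mathbb N$ with $\zeta\{z:[z]_{q_i}\not\subset B(D_i)z\}\le\delta_i$;
* $E_i\in\mathbb N$ with $\varphi(E_i)\ge 2(i+1)|S||B(D_i)|/\delta_i$;
* $r_i>q_i$ with $\nu_j\{y:B(D_iE_i)y\not\subset[y]_{r_i}\}\le\delta_i$ in $Y_j$, for all $j\le i$;
* $D_i'\in\mathbb N$ with $\nu_j\{y:[y]_{r_i}\not\subset B(D_i')y\}\le\delta_i$ in $Y_j$, for all $j\le i$;
* $E_i'\in\mathbb N$ with $\varphi(E_i')\ge2(i+1)|S||B(D'_i)|/\delta_i$;
* $p_{i+1}>r_i$ with $\zeta\{z:B(D_i'E_i')z\not\subset[z]_{p_{i+1}}\}\le\delta_i$.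

This is possible by (a), (b) and the unboundedness of $\varphi$; only finitely many $j$ occur at each stage. So $p_i<q_i<r_i<p_{i+1}$. The $a_{i+1}$ digits $p_i+1,\dots,q_i$ will carry the colors. We shall compare $q_i$-classes of $X$ with $r_i$-classes of $Y_j$, and these with $p_{i+1}$-classes of $X$. All choices concern only $Z$, the $Y_j$ and $\varphi$, so nothing is circular when $X$ is now built from them.

## 6. The extension of $Z$ by types

Let $C_{i+1}=\{0,1\}^{a_{i+1}}$, so $|C_{i+1}|=m_{i+1}$, and define the *color*
$$c_{i+1}(z)=(z_{p_i+1},\dots,z_{q_i})\in C_{i+1}.$$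
Let $\Theta_0$ be a set with $2^{64}=2^{m_0}$ elements and $\Theta_{i+1}=\Theta_i^{C_{i+1}}$, the set of functions from colors to $\Theta_i$. Elements of $\Theta_i$ are *types* of level $i$. Since $|\Theta_{i+1}|=|\Theta_i|^{m_{i+1}}$, induction gives $|\Theta_i|\ge2^{m_i}$ for all $i$.

**Step 1: the space.** This step defines $X$ and its measure. Put
$$X=\{(z,(t_i)_{i\ge0}):z\in Z,\ t_i\in\Theta_i,\ t_i=t_{i+1}(c_{i+1}(z))\ \text{for all } i\},\qquad\pi(z,t)=z.$$
Given $z$, the type $t_i$ determines $t_k$ for $k<i$. Let $\mu$ be the measure for which, for every $i$, $z$ has law $\zeta$ and $t_i$ is uniform on $\Theta_i$ and independent of $z$. These laws are consistent: if $t_{i+1}$ is uniform on $\Theta_i^{C_{i+1}}$ given $z$, then each of its coordinates, in particular $t_{i+1}(c_{i+1}(z))$, is uniform on $\Theta_i$ given $z$. So $\mu$ exists by Kolmogorov's extension theorem, and $X$ is a standard probability space. We note that *two points of $X$ over the same $z$ whose type sequences agree for arbitrarily large indices are equal.*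

**Step 2: the action.** We lift the action of $\Gamma$ from $Z$ by keeping the types of high level. Let $x=(z,t)\in X$ and $\gamma\in\Gamma$, and let $n$ be such that $z$ and $\gamma z$ agree beyond digit $n$. If $p_i\ge n$, then $c_{i+1}(\gamma z)=c_{i+1}(z)$, since this color reads digits beyond $p_i$. So the requirement $t_i'=t_i$ for all $i$ with $p_i\ge n$ is consistent over $\gamma z$, since $t'_{i+1}(c_{i+1}(\gamma z))=t_{i+1}(c_{i+1}(z))=t_i=t_i'$, and it determines the lower types. Thus there is a unique $t'$ with $(\gamma z,t')\in X$ and $t'_i=t_i$ whenever $p_i\ge n$; by the uniqueness noted in Step 1 it does not depend on $n$. Put $\gamma x=(\gamma z,t')$. The points $\gamma(\gamma'x)$ and $(\gamma\gamma')x$ lie over the same point of $Z$ and have eventually equal type sequences, so they coincide and this is an action. The map $\pi$ is equivariant, so the action is free because that on $Z$ is.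

**Step 3: invariance of $\mu$.** Let $Z_n=\{z:(z,\gamma z)\in R_n^Z\}$. Let $H$ be a bounded measurable function of $(z,t_i)$ with $p_i\ge n$. On $\pi^{-1}Z_n$ the action of $\gamma$ keeps $t_i$. Since $t_i$ is uniform and independent of $z$ and $\gamma$ preserves $\zeta$,
$$\int_{\pi^{-1}Z_n}H(\gamma x)\,d\mu=\int_{Z_n}\frac1{|\Theta_i|}\sum_{\vartheta\in\Theta_i}H(\gamma z,\vartheta)\,d\zeta=\int_{\gamma Z_n}\frac1{|\Theta_i|}\sum_{\vartheta\in\Theta_i} H(z,\vartheta)\,d\zeta=\int_{\pi^{-1}(\gamma Z_n)}H\,d\mu.$$
The $\sigma$-algebras $\sigma(z,t_i)$ increase to the full one, so $\gamma$ carries $\mu|_{\pi^{-1}Z_n}$ to $\mu|_{\pi^{-1}(\gamma Z_n)}$. Let $n\to\infty$.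

**Step 4: finite classes in $X$.** We transfer the dyadic structure of $Z$ to $X$. Let $R_n^X$ be the set of pairs $(x,x')$ in the same orbit with $(\pi x,\pi x')\in R_n^Z$, and let $[x]_n$ be the class of $x$. As $\pi$ is equivariant and both actions are free, $\pi$ maps each orbit bijectively onto an orbit, hence $[x]_n$ bijectively onto $[\pi x]_n$. Inclusions between the sets $[z]_n$ and $B(D)z$ therefore hold for $x$ as soon as they hold for $z=\pi x$, and the choices in Section 5 involving $\zeta$ remain true for $(X,\mu)$. Moreover:

* (5) $t_i$ is constant on $p_i$-classes of $X$. This is the definition of the action with $n=p_i$.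
* (6) On each $n$-class of $X$ with $n\ge q_i$, the color $c_{i+1}\circ\pi$ is exactly equidistributed on $C_{i+1}$, because it reads the digits $p_i+1,\dots,q_i$, all at most $n$.

Let $\mathbb E_n$ denote averaging over $n$-classes of $X$. For $a\in\{0,1\}^n$ let $\sigma_a$ send $x$ to the point $x'\in[x]_n$ with $\lambda_n(\pi x')=\lambda_n(\pi x)+a \bmod 2$. This is a bijection of $X$ that coincides with elements of $\Gamma$ on the pieces of a countable partition, so it preserves $\mu$. Since $\mathbb E_nh=2^{-n}\sum_ah\circ\sigma_a$, the operator $\mathbb E_n$ is a contraction of $L^2(\mu)$.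

**Step 5: ergodicity.** We show that an invariant function is within $\varepsilon$ of a constant for every $\varepsilon$. Let $F$ be real, invariant, $|F|\le1$, and let $\varepsilon>0$. There are $j$ and a $\sigma(z,t_j)$-measurable $g$ with $|g|\le1$ and $\|F-g\|_2\le\varepsilon$. For each $i\ge j$ we may write $g=g_i(z,t_i)$ with $|g_i|\le1$. Put $n=p_{i+1}$. Then $\mathbb E_nF=F$, so $\|F-\mathbb E_ng\|_2\le\varepsilon$.

Write $t_{i+1}(x)=(\theta_c)_{c\in C_{i+1}}$, which is constant on $[x]_n$ by (5), and $z=\pi x$. At a point of the class lying over $z'$ we have $t_i=\theta_{c_{i+1}(z')}$. Grouping the points by color,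
$$\mathbb E_ng(x)=\sum_{c\in C_{i+1}}V_c(z,\theta_c),\qquad V_c(z,\vartheta)=2^{-n}\sum_{z'\in[z]_n,\ c_{i+1}(z')=c}g_i(z',\vartheta),\qquad |V_c|\le\frac1{m_{i+1}},$$
the last by (6), as $n>q_i$. Given $z$, the $\theta_c$ are independent and uniform on $\Theta_i$. So the conditional variance of $\mathbb E_ng$ given $z$ is at most $m_{i+1}\cdot m_{i+1}^{-2}=1/m_{i+1}$. Its conditional mean given $z$ is
$$2^{-n}\sum_{z'\in[z]_n}\frac1{|\Theta_i|}\sum_{\vartheta\in\Theta_i}g_i(z',\vartheta),$$
which is the average over $[z]_n$ of $\bar g=\mathbb E(g\mid z)$, a function that does not depend on $i$. This average is the conditional expectation of $\bar g$ given the digits beyond $n$. By the reverse martingale theorem and Kolmogorov's 0–1 law, it tends in $L^2$ to $\int\bar g\,d\zeta=\int g\,d\mu$ as $n=p_{i+1}\to\infty$. Hence $\mathbb E_ng\to\int g$ in $L^2$ as $i\to\infty$, and $\|F-\int g\|_2\le\varepsilon$. As $\varepsilon$ is arbitrary, $F$ is constant.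

So $X$ is an action of $\Gamma$ and an extension of $Z=Y_1$.

## 7. What a hypothetical equivalence respects

Suppose, for a contradiction, that for some $j$ there is an orbit equivalence $f\colon X\to Y:=Y_j$ satisfying (3). Let $\nu=\nu_j$, let $M$ be as in Lemma 1, and let $i_0=\max(j,\lceil M\rceil)$. For $i\ge i_0$ put
$$U_i=\{y: f([f^{-1}y]_{q_i})\subset[y]_{r_i}\},\qquad V_i=\{y:f^{-1}([y]_{r_i})\subset[f^{-1}y]_{p_{i+1}}\}.$$

**Lemma 2.** $\nu(Y\setminus U_i)\le3\delta_i$ and $\nu(Y\setminus V_i)\le3\delta_i$ for $i\ge i_0$.

**Proof.** Let $x=f^{-1}y$, which has law $\mu$. Outside a set of measure $\delta_i$ we have $[x]_{q_i}\subset B(D_i)x$. By Lemma 1 and the choice of $E_i$, outside a set of measure at most $\delta_iM/(i+1)\le\delta_i$ we have $f(B(D_i)x)\subset B(D_iE_i)f(x)$. As $j\le i$, outside a set of measure $\delta_i$ we have $B(D_iE_i)y\subset[y]_{r_i}$. Together these give $y\in U_i$. In the same way, outside three sets of measure at most $\delta_i$ each,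
$$f^{-1}([y]_{r_i})\subset f^{-1}(B(D_i')y)\subset B(D_i'E_i')x\subset[x]_{p_{i+1}},$$
using Lemma 1 for $\beta$ and the choices of $D_i'$, $E_i'$, $p_{i+1}$. $\square$

We carry types and colors over to $Y$:
$$\tau_i(y)=t_i(f^{-1}y)\in\Theta_i,\qquad\chi_{i+1}(y)=c_{i+1}(\pi f^{-1}y)\in C_{i+1}.$$
Since $f$ preserves measure, $\tau_i$ is uniformly distributed on $\Theta_i$, and by the definition of $X$
$$\tau_i(y)=\tau_{i+1}(y)\big(\chi_{i+1}(y)\big).\tag{7}$$

Let $F$ be an $r_i$-class of $Y$, and let $u_i(F),v_i(F)$ be the fractions of points of $F$ outside $U_i$ and $V_i$.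

**Claim 1.** $v_i(F)\in\{0,1\}$, and if $v_i(F)=0$ then $\tau_{i+1}$ is constant on $F$.

**Proof.** If some $y\in F$ is in $V_i$, then $f^{-1}(F)\subset[f^{-1}y]_{p_{i+1}}$. For any other $y'\in F$ the class $[f^{-1}y']_{p_{i+1}}$ is this same class, so $y'\in V_i$. By (5), $t_{i+1}$ is constant on it, so $\tau_{i+1}$ is constant on $F$. $\square$

**Claim 2.** The law of $\chi_{i+1}$ under the uniform measure on $F$ has total variation distance at most $u_i(F)$ from the uniform law on $C_{i+1}$.

**Proof.** Let $y\in U_i\cap F$ and $x'\in[f^{-1}y]_{q_i}$. Then $f(x')\in[y]_{r_i}=F$. Moreover $[x']_{q_i}=[f^{-1}y]_{q_i}$ is mapped by $f$ into $F=[f(x')]_{r_i}$, so $f(x')\in U_i$. Thus $U_i\cap F$ is a disjoint union of $f$-images of entire $q_i$-classes of $X$, and by (6) $\chi_{i+1}$ is exactly equidistributed on $U_i\cap F$ if this set is nonempty. So the law in question is $(1-u)\cdot\text{uniform}+u\cdot\rho'$ with $u=u_i(F)$ and some law $\rho'$, and its distance from uniform is at most $u$. $\square$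

Up to small errors, then, an $r_i$-class of $Y$ sees a single type $\theta\in\Theta_{i+1}$, and its points carry the symbols $\theta_c$, $c\in C_{i+1}$, in equal proportions. Nothing is known about which point carries which symbol.

## 8. Distances between types

Fix $\ell\ge i_0$. Level $\ell$ plays the role of the bottom, where symbols are compared only for equality. Let $d_\ell(\theta,\theta')=1_{\theta\ne\theta'}$ on $\Theta_\ell$, and for $i\ge\ell$ and $\theta,\theta'\in\Theta_{i+1}=\Theta_i^{C_{i+1}}$ put
$$d_{i+1}(\theta,\theta')=\min_{\sigma\in\mathrm{Sym}(C_{i+1})}\frac1{m_{i+1}}\sum_{c\in C_{i+1}}d_i(\theta_c,\theta'_{\sigma(c)})\in[0,1].$$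
So $d_{i+1}$ is the cost of the best rearrangement of the symbols. To see the formula at work, imagine just four colors and $d_i$ the equality distance: for $\theta=(a,a,b,c)$ and $\theta'=(a,b,b,d)$ with $a,b,c,d$ distinct one can match one $a$ and one $b$, and no more, so the distance is $\frac12$.

**Rearrangements and couplings.** We need to allow for points that are not exactly equidistributed among the colors. By the Birkhoff–von Neumann theorem, the probability measures on $C_{i+1}^2$ with both marginals uniform form a polytope whose extreme points are the uniform measures on graphs of permutations. A linear functional attains its minimum at an extreme point, so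
$$d_{i+1}(\theta,\theta')=\min_\rho\int d_i(\theta_c,\theta'_{c'})\,d\rho(c,c')$$
over such $\rho$. If instead $\rho$ is a probability measure on $C_{i+1}^2$ whose marginals are within total variation distance $\epsilon_1,\epsilon_2$ of uniform, then
$$\int d_i(\theta_c,\theta'_{c'})\,d\rho\ \ge\ d_{i+1}(\theta,\theta')-\epsilon_1-\epsilon_2.\tag{8}$$
Indeed, recall that two laws at total variation distance $\epsilon$ have a coupling whose coordinates differ with probability $\epsilon$. So, given $(c,c')$ with law $\rho$, we may choose $\tilde c$ depending randomly on $c$ and $\tilde c'$ depending randomly on $c'$, both uniform, with $P(\tilde c\ne c)\le\epsilon_1$ and $P(\tilde c'\ne c')\le\epsilon_2$. Since $0\le d_i\le1$,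
$$\mathbb E\,d_i(\theta_c,\theta'_{c'})\ge\mathbb E\,d_i(\theta_{\tilde c},\theta'_{\tilde c'})-\epsilon_1-\epsilon_2\ge d_{i+1}(\theta,\theta')-\epsilon_1-\epsilon_2,$$
the last because $(\tilde c,\tilde c')$ has uniform marginals.

The next lemma says that random types stay far apart at every level, in spite of all rearrangements. The numbers $m_i$ were chosen for it.

**Lemma 3.** For all $i\ge\ell$ and $\theta'\in\Theta_i$, if $\theta$ is uniform on $\Theta_i$, then $P(d_i(\theta,\theta')<\tfrac12)\le2^{-m_i}$.

**Proof.** Let $\kappa_i=\prod_{\ell\le k<i}(1-\eta_k)\ge1-\sum_{k\ge0}2^{-k-2}=\frac12$ and $b_i=\max_{\theta'\in\Theta_i}P(d_i(\theta,\theta')<\kappa_i)$. It suffices to show $b_i\le2^{-m_i}$, by induction on $i\ge\ell$.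

For $i=\ell$ we have $\kappa_\ell=1$, so $b_\ell=P(\theta=\theta')=1/|\Theta_\ell|\le2^{-m_\ell}$.

Suppose $b_i\le2^{-m_i}$, let $m=m_{i+1}$ and fix $\theta'\in\Theta_{i+1}$. If $d_{i+1}(\theta,\theta')<\kappa_{i+1}=(1-\eta_i)\kappa_i$, take a minimizing $\sigma$ and let $A=\{c:d_i(\theta_c,\theta'_{\sigma(c)})<\kappa_i\}$. Each $c\notin A$ contributes at least $\kappa_i$ to the sum, so $(m-|A|)\kappa_i<m(1-\eta_i)\kappa_i$, that is, $|A|>\eta_im$. For fixed $\sigma$ and $A$, the $\theta_c$ with $c\in A$ are independent and uniform on $\Theta_i$, so the event $\{d_i(\theta_c,\theta'_{\sigma(c)})<\kappa_i\ \forall c\in A\}$ has probability at most $b_i^{|A|}\le b_i^{\eta_im}$. There are at most $m^m$ choices of $\sigma$ and $2^m$ choices of $A$, hence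
$$b_{i+1}\le m^m2^mb_i^{\eta_im}\le\big(2m_{i+1}2^{-m_i\eta_i}\big)^{m_{i+1}}.$$
Here $m_i\eta_i=2^{2i+6}2^{-i-2}=2^{i+4}$ and $4m_{i+1}=2^{2i+10}$. We have $2i+10\le2^{i+4}$ for all $i\ge0$: it holds for $i=0$, and when $i$ increases by $1$ the left side grows by $2$ and the right side by at least $16$. So $4m_{i+1}\le2^{m_i\eta_i}$, the bracket is at most $\frac12$, and $b_{i+1}\le2^{-m_{i+1}}$. $\square$

## 9. Comparing two classes of $Y$ by their labels

For $i\ge\ell$ and $r_i$-classes $F,G$ of $Y$ let $\psi=\psi_{F,G}\colon F\to G$ be the bijection preserving $\lambda_{r_i}$. For $\ell\le k\le i$, an $r_k$-class $F'\subset F$ consists of the points of $F$ with prescribed digits $r_k+1,\dots,r_i$. Since $\psi$ preserves these digits, it maps $F'$ onto an $r_k$-class $G'\subset G$, and it restricts there to $\psi_{F',G'}$. Put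
$$h(F,G)=2^{-r_i}\#\{y\in F:\tau_\ell(y)\ne\tau_\ell(\psi y)\},\qquad e_i(F)=\sum_{k=\ell}^i2^{-r_i}\sum_{y\in F}\big(1_{y\notin U_k}+1_{y\notin V_k}\big).$$
So $h$ is the proportion of mismatches at the bottom level, and $e_i(F)$ collects the errors at all levels from $\ell$ to $i$.

If there were no errors and $i=\ell$, the claim below would say this: $F$ carries the symbols of a type $\theta$ in equal proportions, $G$ those of $\theta'$, and no bijection can do better than $d_{\ell+1}(\theta,\theta')$. We cannot stop at $i=\ell$, because we shall need $r_i\ge N$ with $N$ depending on $\ell$. So we climb.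

**Lemma 4.** For $i\ge\ell$, $r_i$-classes $F,G$ of $Y$, and all $y_0\in F$, $y_0'\in G$:
$$h(F,G)\ge d_{i+1}(\tau_{i+1}(y_0),\tau_{i+1}(y_0'))-e_i(F)-e_i(G).$$

**Proof.** We use induction on $i\ge\ell$; the first two steps are common to the base case and the inductive step.

**Step 1: reduction to constant types.** If $v_i(F)=1$, then $e_i(F)\ge v_i(F)=1$, and since $d_{i+1}\le1$ the right side is at most $0$. The same holds if $v_i(G)=1$. By Claim 1 we may therefore assume $v_i(F)=v_i(G)=0$, and $\tau_{i+1}$ has constant values $\theta$ on $F$ and $\theta'$ on $G$.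

**Step 2: comparison at level $i$.** This step bounds the average distance between symbols of level $i$ matched by $\psi$. Let $\rho$ be the law of $(\chi_{i+1}(y),\chi_{i+1}(\psi y))$ for $y$ uniform in $F$; then $\psi y$ is uniform in $G$. By Claim 2 its marginals are within $u_i(F)$ and $u_i(G)$ of uniform. By (7), $\tau_i(y)=\theta_{\chi_{i+1}(y)}$ and $\tau_i(\psi y)=\theta'_{\chi_{i+1}(\psi y)}$, so (8) gives
$$\operatorname*{avg}_{y\in F}d_i(\tau_i(y),\tau_i(\psi y))=\int d_i(\theta_c,\theta'_{c'})\,d\rho\ \ge\ d_{i+1}(\theta,\theta')-u_i(F)-u_i(G).\tag{9}$$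

**Step 3: the base case.** If $i=\ell$, then $d_\ell$ is the equality distance and the left side of (9) is $h(F,G)$. As $u_\ell(F)\le e_\ell(F)$ and $u_\ell(G)\le e_\ell(G)$, the claim follows.

**Step 4: the inductive step.** This step passes from symbols of level $i$ to mismatches at the bottom. Let $i>\ell$, and for $y\in F$ let $F'_y$ and $G'_{\psi y}$ be the $r_{i-1}$-classes of $y$ and $\psi y$. Since $\psi$ restricts to the label-preserving bijection $F'_y\to G'_{\psi y}$ and all these classes have the same size, $h(F,G)=\operatorname{avg}_{y\in F}h(F'_y,G'_{\psi y})$. Apply the induction hypothesis to $F'_y,G'_{\psi y}$ with the points $y,\psi y$: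
$$h(F,G)\ge\operatorname*{avg}_{y\in F}\big[d_i(\tau_i(y),\tau_i(\psi y))-e_{i-1}(F'_y)-e_{i-1}(G'_{\psi y})\big].$$
Averaging $e_{i-1}(F'_y)$ over $y\in F$ gives the part of $e_i(F)$ with $k\le i-1$, so $\operatorname{avg}_{y\in F}e_{i-1}(F'_y)+u_i(F)+v_i(F)=e_i(F)$. Likewise for $G$, since $\psi y$ runs through $G$. Inserting (9) gives $h(F,G)\ge d_{i+1}(\theta,\theta')-e_i(F)-e_i(G)$. $\square$

## 10. Two incompatible estimates of the mismatch

We finish the proof of Theorem A. Choose $\ell\ge i_0$ with $\sum_{k\ge\ell}6\delta_k\le\frac1{64}$. The function $\tau_\ell\colon Y\to\Theta_\ell$ takes finitely many values and the digits generate the $\sigma$-algebra of $Y=\Omega$, so there are $N$ and $g\colon\{0,1\}^N\to\Theta_\ell$ with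
$$\nu\{\tau_\ell\ne g\circ\lambda_N\}\le\tfrac1{64}.$$
Take $i\ge\ell$ with $r_i\ge N$. Let $y,y'$ be independent with law $\nu$, and let $F=[y]_{r_i}$, $G=[y']_{r_i}$.

**Step 1: upper bound.** Finite-valued functions on $Y$ are nearly determined by labels, so $\psi$ mostly matches. Since $\psi$ preserves $\lambda_N$, a point $y_1\in F$ with $\tau_\ell(y_1)\ne\tau_\ell(\psi y_1)$ must satisfy $\tau_\ell(y_1)\ne g(\lambda_N(y_1))$ or $\tau_\ell(\psi y_1)\ne g(\lambda_N(\psi y_1))$. So $h(F,G)$ is at most the fraction of points of $F$ with $\tau_\ell\ne g\circ\lambda_N$ plus the same fraction for $G$. Averaging over classes preserves integrals, so each fraction has expectation at most $\frac1{64}$, and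
$$\mathbb E\,h(F,G)\le\tfrac1{32}.$$

**Step 2: lower bound.** Random types are far apart, so $\psi$ must often mismatch. Again because averaging preserves integrals, Lemma 2 gives
$$\mathbb E\,e_i(F)=\mathbb E\,e_i(G)=\sum_{k=\ell}^i\big(\nu(Y\setminus U_k)+\nu(Y\setminus V_k)\big)\le\sum_{k\ge\ell}6\delta_k\le\tfrac1{64}.$$
The types $\tau_{i+1}(y)$ and $\tau_{i+1}(y')$ are independent and uniform on $\Theta_{i+1}$. By Lemma 3, applied conditionally on $y'$,
$$\mathbb E\,d_{i+1}(\tau_{i+1}(y),\tau_{i+1}(y'))\ge\tfrac12\big(1-2^{-m_{i+1}}\big)\ge\tfrac14.$$
Lemma 4 with $y_0=y$, $y_0'=y'$ yields $\mathbb E\,h(F,G)\ge\frac14-\frac1{32}=\frac7{32}$.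

Since $\frac7{32}>\frac1{32}$, this is a contradiction. So no orbit equivalence $f\colon X\to Y_j$ satisfying (3) exists, for any $j$. This proves Theorem A, and with it the negative answer to the question and Corollary B. $\blacksquare$

## 11. Targets with different acting groups

**Remark.** Theorem A also holds when each $Y_j$ ($j\ge1$) is a free ergodic probability-measure-preserving action of an arbitrary infinite finitely generated amenable group $\Lambda_j$ with finite generating set $S_j$, and $X$ is an extension of some fixed action $Z$ of $\Gamma$. Now $\alpha$ takes values in $\Lambda_j$ and $\beta\colon\Lambda_j\times Y_j\to\Gamma$; in (3) the bound on $\alpha$ is for $s\in S$ and the bound on $\beta$ for $s\in S_j$. We go through the places where a group enters.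

* Section 3 applies to actions of $\Gamma$ and of each $\Lambda_j$.
* In Section 5, the conditions on $Z$ (for $D_i$ and $p_{i+1}$) and on $E_i$ keep the balls of $\Gamma$ and the set $S$. The conditions on $Y_j$ (for $r_i$ and $D_i'$) use balls of $\Lambda_j$. Choose $E_i'$ with $\varphi(E_i')\ge2(i+1)|S_j||B_{\Lambda_j}(D_i')|/\delta_i$ for all $j\le i$; these are finitely many conditions.
* Lemma 1 for $\alpha$ decomposes $\gamma\in B_\Gamma(D)$ into letters of $S\cup S^{-1}$ and bounds lengths in $\Lambda_j$, with constant $2|S||B_\Gamma(D)|M/\varphi(E)$. For $\beta$ it decomposes elements of $B_{\Lambda_j}(D)$ and has the constant $2|S_j||B_{\Lambda_j}(D)|M/\varphi(E)$. These are the bounds that the choices of $E_i$ and $E_i'$ anticipate, so Lemma 2 holds as before.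

Section 6 involves only $\Gamma$ and $Z$, and it uses the numbers $p_i,q_i,r_i$ only through $p_i<q_i<r_i<p_{i+1}$. From Claim 1 on, the groups no longer appear: the argument uses only the classes in $X$ and $Y$, the map $f$, and Lemma 2.
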